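\title{Hyperbolic periodic points with at most exponential growth:\\ density in the $C^\infty$ topology}

\begin{abstract}
Let $M$ be a closed smooth manifold of positive dimension. We prove that the $C^\infty$ diffeomorphisms of $M$ whose periodic points are all hyperbolic, and whose number of points of period $n$ grows at most exponentially in $n$, are dense in the $C^\infty$ topology. We realize $M$ as a real algebraic set and study the maps $r\circ p$, where $p$ is a rational map of fixed degree and $r$ is the nearest-point retraction onto $M$. Over $\mathbb C$ their periodic orbits become closed chains of a correspondence on a projective variety, so the bad parameters for each period form a Zariski closed set. A degeneration to a horseshoe shows that this set is proper and counts the chains.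
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be a closed (compact, without boundary) smooth manifold with $\dim M\ge1$. For $s$ a positive integer or $s=\infty$, let $\operatorname{Diff}^s(M)$ be the space of $C^s$ diffeomorphisms of $M$ with the $C^s$ topology. A point $x$ with $f^n(x)=x$ is a \emph{hyperbolic} periodic point of $f$ if $Df^n(x)$ has no eigenvalue of modulus $1$; the choice of $n$ does not matter, since the eigenvalues of $Df^{kn}(x)$ are the $k$-th powers of those of $Df^n(x)$. Let $\operatorname{Per}_n(f)$ be the set of periodic points of period $n$. This may be read as least period $n$ or as $f^n(x)=x$. Our upper bounds are for $\operatorname{Fix}(f^n)=\{x:f^n(x)=x\}$ and our lower bounds are for points of least period $n$, so every statement holds for both readings. Consider the following two properties of $f$.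
\begin{itemize}
\item[(i)] Every periodic point of $f$ is hyperbolic.
\item[(ii)] There is $C_f>0$ such that $\#\operatorname{Per}_n(f)<\exp(C_fn)$ for all $n\ge 1$.
\end{itemize}

Property (i) makes each set $\operatorname{Fix}(f^n)$ finite: it is compact, and each of its points is isolated because $Df^n(x)-\operatorname{Id}$ is invertible. This argument says nothing about growth in $n$, which is what (ii) controls. On the circle (ii) comes for free. If $f^p(x)=x$, then $f^{2p}$ preserves orientation and fixes $x$; cutting the circle at $x$ turns $f^{2p}$ into an increasing homeomorphism of an interval, whose periodic points are fixed. So all periodic points of $f$ lie in $\operatorname{Fix}(f^{2p})$, and (i) makes their number finite. In dimension at least two, horseshoes force exponential growth on open sets of diffeomorphisms (Theorem~\ref{thm:C}), so (ii) is the best rate that one can ask of a dense set.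

\begin{theorem}[Kaloshin]\label{thm:K}
For every positive integer $s$ there is a dense subset $\mathcal D^s\subset\operatorname{Diff}^s(M)$ all of whose elements satisfy \textup{(i)} and \textup{(ii)}.
\end{theorem}

The known proof of Theorem~\ref{thm:K} does not work for $s=\infty$. The problem that we solve, which comes from the paper of Li and Shinohara \cite{LS}, is to decide whether the statement is true for $s=\infty$. It is not a formal consequence of the finite case. A $C^\infty$ neighborhood of $f$ contains all $C^\infty$ diffeomorphisms in some $C^k$ ball around $f$ with $k<\infty$, and Theorem~\ref{thm:K} puts an element of $\mathcal D^k$ in that ball; but this element is only $C^k$, smoothing it is a perturbation, and (i) and (ii), being conditions on all periods at once, have no evident reason to survive a perturbation. The answer is nevertheless yes.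

\begin{theorem}\label{thm:A}
For every closed smooth manifold $M$ with $\dim M\ge1$ there is a subset $\mathcal D^\infty\subset\operatorname{Diff}^\infty(M)$, dense in the $C^\infty$ topology, all of whose elements satisfy \textup{(i)} and \textup{(ii)}.
\end{theorem}

Theorem~\ref{thm:A} follows from Theorem~\ref{thm:B}, which treats finite-dimensional families of self-maps of $M$, invertible or not, and gives an explicit bound on $\#\operatorname{Fix}(f^n)$ for almost every member of each family. The following complement is independent of the rest of the paper.

\begin{theorem}\label{thm:C}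
Let $\dim M\ge2$. The constant $C_f$ in \textup{(ii)} cannot be bounded uniformly on any dense subset of $\operatorname{Diff}^\infty(M)$, and in \textup{(ii)} the exponential bound cannot be replaced by a subexponential one.
\end{theorem}

Why should one expect Theorem~\ref{thm:A}? Smooth maps are approximated by algebraic ones in every $C^k$ norm, and algebraic maps should satisfy (ii): for a polynomial map $p$ of $\mathbb C^N$ of degree $D$, the system $p^n(x)=x$ consists of $N$ equations of degree at most $D^n$, so it has at most $D^{Nn}$ isolated solutions by B\'ezout's theorem. The difficulty is (i), without which the solutions need not even be isolated. One wants to say that, in a family of algebraic maps of fixed degree, the failure of hyperbolicity at period $n$ is an algebraic condition on the parameter that does not hold identically; then almost every parameter avoids these countably many conditions. Three things stand in the way. Polynomial maps do not preserve $M$, and the retraction onto $M$ that repairs this is multivalued over $\mathbb C$. The condition $|\lambda|=1$ on an eigenvalue is not algebraic over $\mathbb C$.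 And one must prove that the condition does not hold identically, for a manifold about which nothing is known. The first two points are settled in Sections~\ref{sec:family} and~\ref{sec:chains}, where the bad parameters for period $n$ are shown to form a Zariski \emph{closed} subset of a complex vector space. Then a single good parameter suffices, and it may be complex and unrelated to the dynamics on $M$. Section~\ref{sec:good} constructs one for which all periodic orbits can be listed and behave as in a horseshoe. Section~\ref{sec:model} runs the whole argument by hand in one complex dimension.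

\section{A model: quadratic maps of the projective line}\label{sec:model}

Write $\mathbb P^N=\mathbb P^N(\mathbb C)$. Let $\mathcal T\cong\mathbb C^6$ be the space of pairs $q=(q_0,q_1)$ of quadratic forms in $(z_0,z_1)$, and $\mathcal T^0$ the set of pairs without common zero in $\mathbb P^1$. Each $q\in\mathcal T^0$ defines a holomorphic map $P_q=[q_0:q_1]$ of $\mathbb P^1$, and if $q$ is real, then $P_q$ maps the circle $\mathbb P^1(\mathbb R)$ to itself. We show that for almost every real $q\in\mathcal T^0$ all periodic points on this circle are hyperbolic and $P_q^n$ has at most $2^n+1$ fixed points.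

\emph{The bad parameters form a closed set.} At a fixed point $z$ of $P_q^n$ the derivative is a number $\lambda$, the multiplier. At a real point of a real map $\lambda$ is real, so $|\lambda|=1$ means $\lambda^2=1$, which is an algebraic condition. The pairs $(q,z)$ with $P_q^n(z)=z$ and $\lambda^2=1$ form a Zariski closed subset of $\mathcal T^0\times\mathbb P^1$. Since $\mathbb P^1$ is projective, its projection to $\mathcal T^0$ is Zariski closed. Let $G_n\subset\mathcal T^0$ be the complement of the projection. If $G_n\ne\emptyset$, then $\mathcal T\setminus G_n$ lies in the zero set of a nonzero polynomial, so almost every real $q$ lies in $G_n$. Moreover $G_n$ is then connected, and the number of fixed points of $P_q^n$ is locally constant on $G_n$ by the implicit function theorem and the compactness of $\mathbb P^1$. So one element of $G_n$, with its count of fixed points, decides everything.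

\emph{One good parameter.} In the coordinate $z=z_1/z_0$ take
\[
F(z)=\frac{\varepsilon}{z^2-1},\qquad 0<|\varepsilon|<\tfrac1{16},
\]
which is $P_q$ for $q=(z_1^2-z_0^2,\ \varepsilon z_0^2)\in\mathcal T^0$. Let $O_0,O_+,O_-$ be the open discs of radius $\frac14$ about $0,1,-1$. If $z\notin O_+\cup O_-$, one of $|z-1|,|z+1|$ is at least $1$ and the other at least $\frac14$, so $|F(z)|\le4|\varepsilon|<\frac14$; also $F(\infty)=0$. Hence an orbit that leaves $O_+\cup O_-$ enters $O_0$ and stays there. A periodic orbit cannot move one way only, so it lies entirely in $O_0$ or entirely in $O_+\cup O_-$.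

On $O_0$ we have $|F'(z)|=2|\varepsilon||z|/|z^2-1|^2\le\frac12(\frac{16}{15})^2|\varepsilon|\le|\varepsilon|$, and $F$ maps $O_0$ into the closed disc of radius $4|\varepsilon|$. So $F$ is a contraction, $O_0$ contains exactly one periodic point, which is fixed, and its multiplier under $F^n$ has modulus at most $|\varepsilon|^n<1$.

On $O_+\cup O_-$ the map expands, so we solve $z_{j+1}=F(z_j)$ backward: $z_j=\pm\sqrt{1+\varepsilon/z_{j+1}}$, with the principal root and the sign of the disc that contains $z_j$. For $z\in O_\pm$ put $t=\varepsilon/z$; then $|t|\le\frac43|\varepsilon|<\frac1{12}$ and $|\sqrt{1+t}-1|=|t|/|\sqrt{1+t}+1|\le|t|$. The derivative of $z\mapsto\sqrt{1+\varepsilon/z}$ has modulus $|\varepsilon|/(2|z|^2|\sqrt{1+t}|)\le\frac{16}9\cdot\frac{6}{11}|\varepsilon|\le|\varepsilon|$. So for each choice of signs $(\pm_j)_{j\in\mathbb Z/n}$ the map $(z_j)_j\mapsto(\pm_j\sqrt{1+\varepsilon/z_{j+1}})_j$ is a contraction of $\prod_jO_{\pm_j}$ into a product of smaller closed discs, and it has exactly one fixed point. This gives $2^n$ fixed points of $F^n$, with multipliers of modulus at least $|\varepsilon|^{-n}>1$. In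 total $F^n$ has $1+2^n$ fixed points, none with $\lambda^2=1$, and $q\in G_n$.

The one-way motion from the poles to $0$ depends on $0$ not being a pole. For the map $z\mapsto\varepsilon/z$ it fails, and every point has period $2$ for every $\varepsilon$. In the general case this role is played by a general position condition.

\section{The family $f_q$ and the variety $V$}\label{sec:family}

\subsection{An algebraic model of $M$ and its retraction}
By the Nash--Tognoli theorem \cite[Thm.~14.1.10]{BCR}, $M$ is diffeomorphic to a compact nonsingular real algebraic subset of some $\mathbb R^N$. Properties (i), (ii) and the $C^\infty$ topology are invariant under conjugation by a diffeomorphism, so we identify $M$ with this subset. Let $m=\dim M$.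

For small $\tau>0$ let $U=\{y\in\mathbb R^N:\operatorname{dist}(y,M)<\tau\}$. By the tubular neighborhood theorem each $y\in U$ has a unique nearest point $r(y)\in M$, and $r:U\to M$ is a $C^\infty$ retraction. Recall that a subset of $\mathbb R^k$ is \emph{semialgebraic} if it is a finite union of sets given by finitely many polynomial equations and strict inequalities, and that by the Tarski--Seidenberg theorem a set described by polynomial conditions with quantifiers over semialgebraic sets is semialgebraic. The graph of $r$ is the set of $(y,x)\in\mathbb R^N\times M$ with $|y-x|^2<\tau^2$ and $|y-x|^2\le|y-x'|^2$ for all $x'\in M$, so it is semialgebraic. A $C^\infty$ function with semialgebraic graph on an open semialgebraic set (a \emph{Nash function}) is real analytic and, on each connected component of the domain, satisfies a nontrivial polynomial equation with coefficients in $\mathbb R[y]$ \cite[Prop.~8.1.8]{BCR}. This applies to the components $r_1,\dots,r_N$ of $r$. The set $U$ has finitely many connected components $U_l$, since $M$ does.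

\subsection{The family}
Embed $\mathbb C^N\subset\mathbb P^N$ by $x\mapsto[1:x]$. Fix $D\ge1$. Let $\mathcal T$ be the complex vector space of tuples $q=(q_0,\dots,q_N)$ of homogeneous forms of degree $D$ in $x_0,\dots,x_N$, and $\mathcal T(\mathbb R)$ the real vector space of tuples with real coefficients. Let $\mathcal Q_D\subset\mathcal T(\mathbb R)$ be the set of $q$ such that for all $x\in M$
\[
q_0(1,x)\ne0\qquad\text{and}\qquad p_q(x):=\Bigl(\frac{q_k(1,x)}{q_0(1,x)}\Bigr)_{k=1}^N\in U .
\]
It is open, because $M$ is compact. For $q\in\mathcal Q_D$ put
\[
f_q=r\circ p_q|_M:M\to M .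
\]
We allow denominators, although polynomial maps suffice for approximation, because we need maps that are defined on all of $\mathbb P^N$, and the homogenization of a polynomial map may have common zeros at infinity.

All varieties are complex and reduced, possibly reducible. We use repeatedly that projective varieties are \emph{complete}: if $X$ is projective and $S$ is any variety, the projection $S\times X\to S$ maps Zariski closed sets to Zariski closed sets. Let $\mathcal T^0\subset\mathcal T$ be the set of tuples without common zero in $\mathbb P^N$. It is Zariski open, being the complement of the projection of $\{(q,x):q(x)=0\}\subset\mathcal T\times\mathbb P^N$, and it contains $(x_0^D,\dots,x_N^D)$. For $q\in\mathcal T^0$ let $P_q=[q_0:\dots:q_N]:\mathbb P^N\to\mathbb P^N$. The map $(q,x)\mapsto P_q(x)$ is a morphism $\mathcal T^0\times\mathbb P^N\to\mathbb P^N$, and for $q\in\mathcal Q_D\cap\mathcal T^0$ the map $P_q$ extends $p_q$.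

\subsection{Complexifying the retraction}
The map $r$ is algebraic but not rational, so it does not extend to a single-valued map of $\mathbb P^N$. Its graph does extend. Let
\[
\Gamma=\{([1:y],[1:r(y)]):y\in U\}\subset\mathbb P^N\times\mathbb P^N,
\]
let $V$ be the complex Zariski closure of $\Gamma$, and let $\alpha,\rho:V\to\mathbb P^N$ be the first and second projections. The multivalued map $\rho\circ\alpha^{-1}$ is the complexification of $r$. It has well-defined holomorphic branches over the set $V^e$ of smooth points $w$ of $V$ at which $d\alpha_w:T_wV\to T_{\alpha(w)}\mathbb P^N$ is an isomorphism. Put $\operatorname{Ram}=V\setminus V^e$.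

\begin{lemma}\label{lem:V}
\begin{itemize}
\item[(a)] $V$ has pure dimension $N$, and $\alpha$ maps each irreducible component onto $\mathbb P^N$.
\item[(b)] $V^e$ is Zariski open and dense in $V$; so $\operatorname{Ram}$ is Zariski closed of dimension at most $N-1$.
\item[(c)] Let $w=(y,r(y))\in\Gamma\cap V^e$ and let $\sigma$ be the local holomorphic inverse of $\alpha$ with $\sigma(y)=w$. Then $\rho\circ\sigma=r$ at real points near $y$. In particular $d(\rho\circ\sigma)_y$ is the complexification of $Dr(y)$.
\item[(d)] The rank of $d\rho_w$ is at most $m$ for every $w\in V^e$.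
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\Gamma_l$ be the part of $\Gamma$ over $U_l$ and $V_l$ its Zariski closure, so that $V=\bigcup_lV_l$. The coordinate ring of $V_l\cap(\mathbb C^N\times\mathbb C^N)$ is the ring of restrictions of complex polynomials to $\Gamma_l$, that is, the ring $\mathbb C[y,r(y)]$ of functions on $U_l$. These functions are analytic and $U_l$ is connected, so the ring is a domain. Its transcendence degree is $N$, because $y_1,\dots,y_N$ are algebraically independent on the open set $U_l$ and the $r_k$ are algebraic over $\mathbb C(y)$. Hence $V_l$ is irreducible of dimension $N$. The image $\alpha(V_l)$ is Zariski closed by completeness and contains $U_l$, on which no nonzero polynomial vanishes identically; so $\alpha(V_l)=\mathbb P^N$.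

(b) The smooth locus of $V$ is open and dense, and on it the invertibility of $d\alpha$ is the nonvanishing of a determinant, so $V^e$ is open. By generic smoothness in characteristic $0$, a dominant morphism from an irreducible variety to a smooth variety has surjective differential on a nonempty Zariski open set of smooth points. Applied to $\alpha:V_l\to\mathbb P^N$, where the dimensions are equal, this shows that $V^e$ meets each $V_l$.

(c) Near $w$ the variety $V$ is a complex manifold, and $\alpha$ maps a neighborhood $O$ of $w$ biholomorphically onto a neighborhood of $y$. For real $y'$ near $y$, the point $(y',r(y'))$ lies in $\Gamma\subset V$ and is close to $w$, so it lies in $O$, and $\alpha$ maps it to $y'$. Thus $\sigma(y')=(y',r(y'))$.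

(d) The set of $w\in V_l\cap V^e$ with $\operatorname{rank}d\rho_w\le m$ is Zariski closed in $V_l\cap V^e$, being defined by the vanishing of minors. It contains $\Gamma_l\cap V^e$ by (c), since $r$ takes values in $M$. Finally $\Gamma_l\cap V^e$ is Zariski dense in $V_l\cap V^e$, because $\Gamma_l$ is dense in $V_l$ and $V_l\cap V^e$ is open in $V_l$.
\end{proof}

The growth rates in our bound are the multidegrees of $V$. For line bundles $\mathcal L_1,\dots,\mathcal L_N$ on the projective variety $V$ of pure dimension $N$, the intersection number $\int_Vc_1(\mathcal L_1)\cdots c_1(\mathcal L_N)$ is an integer, multilinear in the $\mathcal L_k$. If sections $s_k$ of $\mathcal L_k$ have finitely many common zeros, all at smooth points of $V$ where the differentials of the $s_k$ are linearly independent, then each common zero counts once \cite[Prop.~7.1]{Fulton}, and the intersection number is the number of common zeros. For $0\le i\le N$ put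
\[
d_i=\int_Vc_1(\alpha^*\mathcal O(1))^{N-i}\,c_1(\rho^*\mathcal O(1))^{i}.
\]
Concretely, $d_i$ is the number of $w\in V$ such that $\alpha(w)$ lies in a general linear subspace of dimension $i$ and $\rho(w)$ lies in a general linear subspace of codimension $i$ (Lemma~\ref{lem:nu} with $D=1$). The $d_i$ do not depend on $D$.

\begin{theorem}\label{thm:B}
For every $D\ge1$ and Lebesgue-almost every $q\in\mathcal Q_D$, all periodic points of $f_q$ are hyperbolic, and
\[
\#\operatorname{Fix}(f_q^n)\le\sum_{i=0}^m(d_iD^i)^n\qquad\text{for all }n\ge1 .
\]
Every $f\in C^\infty(M,M)$ is a $C^\infty$-limit of such maps (in general with $D\to\infty$), and of such diffeomorphisms if $f$ is a diffeomorphism.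
\end{theorem}

\begin{example}\label{ex:circle}
Let $M$ be the unit circle in $\mathbb R^2$, so $r(y)=y/|y|$. Let $C$ be the conic $x_1^2+x_2^2=x_0^2$ and $W=\{(y,x):x\in C,\ y_1x_2=y_2x_1\}$. Since $(x_1,x_2)\ne0$ on $C$, the fiber of $W$ over $x\in C$ is the line through $x$ and $o=[1:0:0]$. So $W$ is a smooth irreducible surface containing $\Gamma$, and $V=W$ by Lemma~\ref{lem:V}(a). Over a point $y$ with $y_1^2+y_2^2\ne0$ the map $\alpha$ has the two local inverses $x=[\pm\sqrt{y_1^2+y_2^2}:y_1:y_2]$, which extend $y/|y|$ and $-y/|y|$. Over the other points the two branches merge or, at $y=o$, the fiber is the whole conic; so $\operatorname{Ram}=\alpha^{-1}\{y_1^2+y_2^2=0\}$. We find $d_0=2$, and $d_1=2$ because a general line meets $C$ in two points $x$, and a second general line meets each of the two lines $ox$ once. Theorem~\ref{thm:B} gives $\#\operatorname{Fix}(f_q^n)\le2^n+(2D)^n$.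
\end{example}

\section{Chains and bad parameters}\label{sec:chains}

A periodic orbit $(x_j)$ of $f_q=r\circ p_q$ lifts to the points $w_j=(y_j,x_j)\in\Gamma$ with $y_j=p_q(x_{j-1})$. The relation between consecutive lifts involves only $\alpha$, $\rho$ and $P_q$, and it makes sense on all of $V$.

\begin{definition}
Let $q\in\mathcal T^0$ and $n\ge1$. An \emph{$n$-chain} of $q$ is a tuple $w=(w_j)_{j\in\mathbb Z/n}\in V^n$ with
\[
\alpha(w_{j+1})=P_q(\rho(w_j))\qquad(j\in\mathbb Z/n).
\]
If all $w_j$ lie in $V^e$, put
\[
\Lambda_j=(d\alpha_{w_{j+1}})^{-1}\circ d(P_q\circ\rho)_{w_j}:T_{w_j}V\to T_{w_{j+1}}V,\qquad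
\Lambda=\Lambda_{n-1}\cdots\Lambda_0\in\operatorname{End}(T_{w_0}V).
\]
The chain is \emph{bad} if some $w_j$ lies in $\operatorname{Ram}$, or if all $w_j$ lie in $V^e$ and $\Lambda$ has eigenvalues $\lambda,\mu$, possibly equal, with $\lambda\mu=1$. Let $G_n\subset\mathcal T^0$ be the set of parameters that have no bad $n$-chain.
\end{definition}

The condition $\lambda\mu=1$ replaces $|\lambda|=1$. It is algebraic: the eigenvalues of $\Lambda\otimes\Lambda$ are all products $\lambda\mu$ of two eigenvalues of $\Lambda$, squares included, so the condition reads $\det(\Lambda\otimes\Lambda-\operatorname{Id})=0$. For a real matrix it holds whenever some $|\lambda|=1$, with $\mu=\bar\lambda$. It excludes more than is needed: $\operatorname{diag}(2,\frac12)$ is hyperbolic and satisfies it. We pay for this in Section~\ref{sec:good}. Chains through $\operatorname{Ram}$ are declared bad because $\Lambda$ is undefined there, and a limit of chains in $V^e$ with $\lambda\mu=1$ may meet $\operatorname{Ram}$.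

\begin{lemma}\label{lem:open}
$G_n$ is Zariski open in $\mathcal T$.
\end{lemma}

\begin{proof}
The set $\mathcal C_n\subset\mathcal T^0\times V^n$ of pairs $(q,w)$ with $w$ an $n$-chain of $q$ is Zariski closed, since it is defined by the equality of two morphisms to $(\mathbb P^N)^n$. The pairs with all $w_j\in V^e$ form an open subset $\mathcal C_n^e\subset\mathcal C_n$. In local algebraic trivializations of the tangent bundles of $V^e$ and $\mathbb P^N$, the entries of $\Lambda_j$ are regular functions on $\mathcal C_n^e$, because $\det d\alpha$ does not vanish on $V^e$. So $\det(\Lambda\otimes\Lambda-\operatorname{Id})$, which does not depend on the trivialization, is a regular function on $\mathcal C_n^e$. The pairs that are not bad are the points of $\mathcal C_n^e$ where this function is nonzero; they form an open subset of $\mathcal C_n$. Hence the bad pairs form a closed subset of $\mathcal T^0\times V^n$, and its projection $\mathcal T^0\setminus G_n$ is closed in $\mathcal T^0$ because $V^n$ is projective. Finally $\mathcal T^0$ is open in $\mathcal T$.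
\end{proof}

Completeness is what makes one good parameter sufficient. Without it, the projection of a closed set can miss a point and still be dense, as for the projection of $\{xy=1\}\subset\mathbb C^2$ to the $x$-axis.

\begin{lemma}\label{lem:real}
Let $q\in\mathcal Q_D\cap G_n$. For every $x\in\operatorname{Fix}(f_q^n)$ the map $Df_q^n(x)$ has no eigenvalue of modulus $1$, and $\#\operatorname{Fix}(f_q^n)$ is at most the number of $n$-chains of $q$.
\end{lemma}

\begin{proof}
For $j\in\mathbb Z/n$ let $x_j=f_q^j(x)$, $y_j=p_q(x_{j-1})\in U$ and $w_j=(y_j,x_j)$. Then $x_j=r(y_j)$, so $w_j\in\Gamma\subset V$, and $\alpha(w_{j+1})=y_{j+1}=P_q(\rho(w_j))$. Thus $(w_j)$ is an $n$-chain, and it determines $x=\rho(w_0)$. This gives the count.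

Since $q\in G_n$, all $w_j$ lie in $V^e$. Let $\sigma_j$ be the local inverse of $\alpha$ at $w_j$. By Lemma~\ref{lem:V}(c), the map $d\alpha_{w_{j+1}}\Lambda_j\,(d\alpha_{w_j})^{-1}=d(P_q\circ\rho\circ\sigma_j)_{y_j}$ is the complexification of $D(p_q\circ r)(y_j)$. The map $p_q\circ r$ sends $y_j$ to $y_{j+1}$, so $\Lambda$ is conjugate to the complexification of
\[
D\bigl((p_q\circ r)^n\bigr)(y_0)=D\bigl(p_q\circ f_q^{n-1}\circ r\bigr)(y_0)=YX,
\]
where $X=Dr(y_0):\mathbb R^N\to T_{x}M$ and $Y=D(p_q\circ f_q^{n-1})(x):T_{x}M\to\mathbb R^N$. On the other hand $f_q^n=r\circ(p_q\circ f_q^{n-1})$ and $p_q(f_q^{n-1}(x))=y_0$, so $Df_q^n(x)=XY$. A nonzero eigenvalue of $XY$ is an eigenvalue of $YX$: if $XYv=\lambda v$ with $v\neq0$, then $Yv\ne0$ and $YX(Yv)=\lambda Yv$. Suppose that $XY$ has an eigenvalue $\lambda$ with $|\lambda|=1$. Since $XY$ is real, $\bar\lambda$ is also an eigenvalue. Then $\lambda$ and $\bar\lambda$ (equal if $\lambda=\pm1$) are eigenvalues of $\Lambda$ with product $1$, and the chain is bad, contradicting $q\in G_n$.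
\end{proof}

\begin{lemma}\label{lem:count}
If $G_n\ne\emptyset$, all $q\in G_n$ have the same finite number of $n$-chains.
\end{lemma}

\begin{proof}
Let $q^0\in G_n$ and let $w^0$ be an $n$-chain of $q^0$; it lies in $V^e$. Let $\sigma_j$ be the local inverse of $\alpha$ at $w_j^0$. For $(q,w)$ near $(q^0,w^0)$ the chain condition is $w_{j+1}-\sigma_{j+1}(P_q(\rho(w_j)))=0$ for all $j$, written in local coordinates at the points $w_j^0$. This is a holomorphic system of $nN$ equations in $nN$ unknowns, and its derivative in $w$ at $(q^0,w^0)$ is $(\dot w_j)_j\mapsto(\dot w_{j+1}-\Lambda_j\dot w_j)_j$. An element of the kernel is determined by $\dot w_0$ and satisfies $\Lambda\dot w_0=\dot w_0$. But $1$ is not an eigenvalue of $\Lambda$, for otherwise $\lambda=\mu=1$ would make the chain bad. So the derivative is invertible, and by the implicit function theorem there is a neighborhood of $w^0$ in which every $q$ near $q^0$ has exactly one chain.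

In particular the chains of $q^0$ are isolated. They form a closed subset of the compact space $V^n$, so there are finitely many, say $c$. Choose disjoint open neighborhoods of them as above. Parameters near $q^0$ have no chain outside these neighborhoods: otherwise chains of parameters $q^\nu\to q^0$ would accumulate, by compactness, at a point outside the neighborhoods, which is a chain of $q^0$ since $\mathcal C_n$ is closed. So all $q$ near $q^0$ have exactly $c$ chains. Finally $G_n$ is connected: the complex line through two points of $G_n$ meets the Zariski closed set $\mathcal T\setminus G_n$ in a finite set, and a complex line minus a finite set is connected.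
\end{proof}

\section{A good parameter}\label{sec:good}

This section proves the following.

\begin{proposition}\label{prop:good}
For all $D\ge1$ and $n\ge1$ the set $G_n$ is nonempty, and every $q\in G_n$ has exactly $\sum_{i=0}^m(d_iD^i)^n$ $n$-chains.
\end{proposition}

We know nothing about $V$ beyond Lemma~\ref{lem:V}, so the parameter must be so extreme that the geometry of $V$ matters only near finitely many points. In Section~\ref{sec:model} this was done by composing with $z\mapsto\varepsilon z$, which sends everything close to $0$ except a small neighborhood of $\infty$. The analogue on $\mathbb P^N$ is a diagonal map with widely separated entries. For $\varepsilon=(\varepsilon_1,\dots,\varepsilon_N)\in(\mathbb C^*)^N$ put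
\[
\delta_0=1,\qquad\delta_k=\varepsilon_1\cdots\varepsilon_k,\qquad\Delta=\operatorname{diag}(\delta_0,\dots,\delta_N).
\]
For $0\le i\le N$ consider the linear subspaces of $\mathbb P^N$
\[
L_i=\{z_k=0\text{ for }k>i\},\qquad L^i=\{z_k=0\text{ for }k<i\},
\]
of dimension $i$ and codimension $i$ respectively, and put $L_{-1}=L^{N+1}=\emptyset$. For small $\varepsilon$, the $i$-th coordinate point is a saddle of $\Delta$, expanding along $L_i$ and contracting along $L^i$. If $z$ is near a point of $L^i\setminus L^{i+1}$, then $\Delta z$ is near $L_i$, because the coordinates with $k>i$ are multiplied by factors much smaller than $\delta_i$. So as $\varepsilon\to0$ the limits of pairs $(z,\Delta z)$ lie in $\bigcup_iL^i\times L_i$.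

\subsection{General position}
Let $\varphi=[x_0^D:\dots:x_N^D]:\mathbb P^N\to\mathbb P^N$. For $A,B\in GL_{N+1}(\mathbb C)$ put
\[
a=A\circ\alpha,\qquad b=B\circ\varphi\circ\rho:\quad V\to\mathbb P^N ,
\]
and let $q(\varepsilon)\in\mathcal T^0$ be the tuple $A^{-1}\Delta B(x_0^D,\dots,x_N^D)$, so that $P_{q(\varepsilon)}=A^{-1}\Delta B\varphi$. The $n$-chains of $q(\varepsilon)$ are the solutions of
\begin{equation}\label{eq:chain}
a(w_{j+1})=\Delta\,b(w_j),\qquad j\in\mathbb Z/n .
\end{equation}
We write $a_k,b_k$ for homogeneous coordinates of $a,b$. The matrices $A,B$ serve to put the two flags in general position with respect to $V$. We use Kleiman's transversality theorem \cite[Thm.~III.10.8]{Hartshorne}: \emph{let a connected complex algebraic group $G$ act transitively on a variety $X$, and let $Y\to X$ and $Z\to X$ be morphisms from nonsingular irreducible varieties. Then for $g$ in a nonempty Zariski open subset of $G$, the fiber product of $Y\to X\xrightarrow{g}X$ with $Z\to X$ is nonsingular, and is empty or of dimension $\dim Y+\dim Z-\dim X$.}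

\begin{lemma}\label{lem:GP}
For $(A,B)$ in a nonempty Zariski open subset of $GL_{N+1}\times GL_{N+1}$ the following hold.
\begin{itemize}
\item[(GP1)] $a^{-1}(L_l)\cap b^{-1}(L^i)=\emptyset$ whenever $l<i$.
\item[(GP2)] For each $i$ the set $R_i=a^{-1}(L_i)\cap b^{-1}(L^i)$ is finite and contained in $V^e$. At each $w^*\in R_i$ we have $a_i\ne0$ and $b_i\ne0$, and the $N$ functions
\[
u=(b_k/b_i)_{k<i},\qquad v=(a_k/a_i)_{k>i}
\]
are local holomorphic coordinates on $V$ that vanish at $w^*$.
\end{itemize}
The sets $R_0,\dots,R_N$ are pairwise disjoint.
\end{lemma}

\begin{proof}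
Partition $V$ into finitely many nonsingular irreducible locally closed subvarieties: the components of $V^e$, which have dimension $N$, and strata of $\operatorname{Ram}$, of dimension at most $N-1$, obtained by taking the components of its smooth locus and repeating with the singular locus. Apply Kleiman's theorem to $G=GL_{N+1}\times GL_{N+1}$ acting on $X=\mathbb P^N\times\mathbb P^N$, to the restriction of $(\alpha,\varphi\rho)$ to each piece $Y$, and to each $Z=L_l\times L^i$, of dimension $N+l-i$. Finitely many nonempty Zariski open subsets of the irreducible variety $G$ have nonempty intersection; take $(A,B)$ in it. The fiber product has underlying set $Y\cap a^{-1}(L_l)\cap b^{-1}(L^i)$, and it is empty or of dimension $\dim Y-N+l-i$. This number is negative if $l<i$, which gives (GP1). For $l=i$ it is negative for the strata of $\operatorname{Ram}$ and zero for the components of $V^e$, so $R_i$ is a finite subset of $V^e$.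

Let $w^*\in R_i$. By (GP1), $a(w^*)\notin L_{i-1}$ and $b(w^*)\notin L^{i+1}$, that is, $a_i\ne0$ and $b_i\ne0$ at $w^*$. Near $w^*$ the fiber product is the subscheme of $V^e$ defined by $u=0$, $v=0$. It is nonsingular of dimension $0$, so its Zariski tangent space, the common kernel of the differentials of these $i+(N-i)=N$ functions, is zero. Hence they are local coordinates. If $l<i$, then $R_l\cap R_i\subset a^{-1}(L_l)\cap b^{-1}(L^i)=\emptyset$.
\end{proof}

Fix such a pair $(A,B)$ and put $\nu_i=\#R_i$. In the model of Section~\ref{sec:model}, $V$ is the diagonal of $\mathbb P^1\times\mathbb P^1$, $a(z)=z$, $b(z)=1/(z^2-1)$, $L_0=\{0\}$, $L^1=\{\infty\}$, $R_0=\{0\}$ and $R_1=\{1,-1\}$; (GP1) says that $0$ is not a pole of $b$, and (GP2) that the poles are simple.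

\begin{lemma}\label{lem:nu}
$\nu_i=d_iD^i$ for all $i$, and $\nu_i=0$ for $i>m$.
\end{lemma}

\begin{proof}
The set $R_i$ is the common zero set of the $N-i$ sections $a_k$ $(k>i)$ of $a^*\mathcal O(1)\cong\alpha^*\mathcal O(1)$ and the $i$ sections $b_k$ $(k<i)$ of $b^*\mathcal O(1)\cong\rho^*\varphi^*\mathcal O(1)\cong\rho^*\mathcal O(D)$. By (GP2) the criterion recalled before Theorem~\ref{thm:B} applies, and multilinearity gives $\nu_i=D^id_i$. If $w^*\in R_i$, the $i$ functions $u$ have independent differentials at $w^*$ and factor through $\rho$, so $i\le\operatorname{rank}d\rho_{w^*}\le m$ by Lemma~\ref{lem:V}(d).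
\end{proof}

\subsection{Localization of the chains}

\begin{lemma}\label{lem:loc}
For every $n$ and every open neighborhood $\mathcal N$ of $\bigcup_iR_i^n$ in $V^n$ there is $\eta>0$ such that all $n$-chains of $q(\varepsilon)$ lie in $\mathcal N$ whenever $\max_k|\varepsilon_k|<\eta$.
\end{lemma}

\begin{proof}
Otherwise there are $\varepsilon^\nu\to0$ and $n$-chains $w^\nu\notin\mathcal N$ of $q(\varepsilon^\nu)$, and by compactness we may assume $w^\nu\to w\notin\mathcal N$. Let $i_j$ be the smallest index $i$ with $b_i(w_j)\ne0$, so $b(w_j)\in L^{i_j}$. For large $\nu$ we have $b_{i_j}(w_j^\nu)\ne0$, and for $k>i_j$ equation \eqref{eq:chain} gives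
\[
\frac{a_k}{a_{i_j}}(w^\nu_{j+1})=\varepsilon^\nu_{i_j+1}\cdots\varepsilon^\nu_k\cdot\frac{b_k}{b_{i_j}}(w^\nu_j)\longrightarrow0,
\]
since the last factor converges. Normalize the homogeneous coordinates of $a(w^\nu_{j+1})$ to have sup norm $1$. Then $|a_k|\le|a_k/a_{i_j}|\to0$, so $a(w_{j+1})\in L_{i_j}$. Therefore $w_j\in a^{-1}(L_{i_{j-1}})\cap b^{-1}(L^{i_j})$ for all $j$, and (GP1) gives $i_j\le i_{j-1}$. The index cannot increase along the chain, and the chain is closed, so all $i_j$ equal one $i$. Then $w\in R_i^n\subset\mathcal N$, a contradiction.
\end{proof}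

The number $\eta$ depends on $n$, which is harmless since $G_n\neq\emptyset$ is proved for each $n$ separately. It matters that the lemma puts no condition on the relative sizes of the $\varepsilon_k$; these are chosen at the very end.

\subsection{Local equations and the count}
Near $w^*\in R_i$ define, besides $u$ and $v$,
\[
\xi=(a_k/a_i)_{k<i},\qquad\omega=(b_k/b_i)_{k>i},
\]
viewed as functions of $(u,v)$. In the affine chart $\{z_i\ne0\}$ we have $a=(\xi,v)$ and $b=(u,\omega)$. Let $\xi_u,\xi_v,\omega_u,\omega_v$ be the partial Jacobian matrices. Since $w^*\in V^e$, the map $a$ is a local biholomorphism at $w^*$. Its Jacobian matrix in the coordinates $(u,v)$ is $\left(\begin{smallmatrix}\xi_u&\xi_v\\0&\operatorname{Id}\end{smallmatrix}\right)$, so the $i\times i$ matrix $\xi_u$ is invertible at $w^*$.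

All norms below are sup norms and the corresponding operator norms; for $i=0$ there is no $u$, for $i=N$ there is no $v$, and the norm of an absent vector is $0$. As $\bigcup_iR_i$ is finite, there are $\gamma>0$, $K\ge1$ and pairwise disjoint neighborhoods $O_{w^*}\subset V^e$ of its points such that $(u,v)$ maps $O_{w^*}$ biholomorphically onto the polydisc $\{|u|<\gamma,|v|<\gamma\}$, and on $O_{w^*}$ we have $a_i,b_i\ne0$ and
\[
|\xi|,\ |\omega|,\ \|\xi_u\|,\ \|\xi_v\|,\ \|\omega_u\|,\ \|\omega_v\|,\ \|\xi_u^{-1}\|\ \le K .
\]
Fix $\eta_0>0$ with $4K\eta_0\le1$ and $K\eta_0<\gamma$. None of these choices depends on $n$ or $\varepsilon$. From now on $0<|\varepsilon_k|\le\eta_0$ for all $k$.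

Say that a chain has \emph{type $i$} if it lies in $\prod_jO_{w_j^*}$ for some $(w_j^*)\in R_i^n$. For $w$ in such a product, with $w_j=(u_j,v_j)$, equation \eqref{eq:chain} says that $(a_k/a_i)(w_{j+1})=(\delta_k/\delta_i)(b_k/b_i)(w_j)$ for $k\ne i$. The factor $\delta_k/\delta_i$ is small for $k>i$ and large for $k<i$. As in the model, we read the first group of equations forward and the second backward, so that only small factors appear:
\begin{equation}\label{eq:local}
v_{j+1}=E_v\,\omega(w_j),\qquad u_j=E_u\,\xi(w_{j+1}),
\end{equation}
\[
E_v=\operatorname{diag}(\varepsilon_{i+1}\cdots\varepsilon_k)_{k>i},\qquad E_u=\operatorname{diag}(\varepsilon_{k+1}\cdots\varepsilon_i)_{k<i}.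
\]
With $e_i=|\varepsilon_1\cdots\varepsilon_i|\le1$ and $e_0=1$ we have
\begin{equation}\label{eq:E}
\|E_v\|\le|\varepsilon_{i+1}|\le\eta_0,\qquad\|E_u\|\le\eta_0,\qquad\|E_u^{-1}\|\le1/e_i .
\end{equation}

\begin{lemma}\label{lem:unique}
For each $(w_j^*)\in R_i^n$ the product $\prod_jO_{w_j^*}$ contains exactly one $n$-chain of $q(\varepsilon)$.
\end{lemma}

\begin{proof}
By \eqref{eq:local}, the chains in this product are the fixed points of
\[
\Phi:(u_j,v_j)_j\longmapsto\bigl(E_u\,\xi(w_{j+1}),\,E_v\,\omega(w_{j-1})\bigr)_j .
\]
By \eqref{eq:E}, $\Phi$ maps the open polydisc of radius $\gamma$ in $\mathbb C^{nN}$ into the closed polydisc of radius $K\eta_0<\gamma$. Each block of $\Phi$ has derivative of norm at most $\eta_0(K+K)\le\frac12$, and the domain is convex, so $\Phi$ is $\frac12$-Lipschitz. Every fixed point lies in the closed polydisc, and there the contraction principle gives exactly one.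
\end{proof}

\subsection{Eigenvalues}
To exclude $\lambda\mu=1$ it is not enough to know that each eigenvalue is large or small: a large one times a small one could equal $1$. This does happen. If $V$ is the diagonal of $\mathbb P^2\times\mathbb P^2$, $D=1$ and $A=B=\operatorname{Id}$, then (GP1) and (GP2) hold, and the fixed point $[0:1:0]$ of $\Delta$ has eigenvalues $1/\varepsilon_1$ and $\varepsilon_2$, whose product is $1$ when $\varepsilon_1=\varepsilon_2$. So we need an upper bound for the large eigenvalues in terms of $\varepsilon_1,\dots,\varepsilon_i$ alone, to be beaten by an upper bound for the small ones in terms of $\varepsilon_{i+1}$.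

\begin{lemma}\label{lem:eig}
Let $w$ be an $n$-chain of $q(\varepsilon)$ of type $i$ and let $\lambda\ne0$ be an eigenvalue of $\Lambda$. Then one of the following holds.
\begin{itemize}
\item[(U)] $i\ge1$ and $2^n\le|\lambda|\le(2K^2/e_i)^n$.
\item[(S)] $i<N$ and $|\lambda|\le(2K|\varepsilon_{i+1}|)^n\le2^{-n}$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\dot w_0$ be an eigenvector and define $\dot w_{j+1}=\Lambda_j\dot w_j$ for $j\ge0$, with the index of $\Lambda_j$ taken modulo $n$. Then $\dot w_{j+n}=\lambda\dot w_j$, and all $\dot w_j$ are nonzero because $\dot w_{kn}=\lambda^k\dot w_0\ne0$. By definition of $\Lambda_j$ we have $d\alpha\,\dot w_{j+1}=d(P_{q(\varepsilon)}\circ\rho)\,\dot w_j$; applying $dA$ gives $da\,\dot w_{j+1}=d(\Delta\circ b)\,\dot w_j$. In the chart $\{z_i\ne0\}$, with $\dot w_j=(\dot u_j,\dot v_j)$, this is the linearization of \eqref{eq:local}: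
\begin{equation}\label{eq:lin}
\dot v_{j+1}=E_v(\omega_u\dot u_j+\omega_v\dot v_j),\qquad\dot u_j=E_u(\xi_u\dot u_{j+1}+\xi_v\dot v_{j+1}),
\end{equation}
where the derivatives of $\omega$ are taken at $w_j$ and those of $\xi$ at $w_{j+1}$.

We show that the cone $|\dot v|\le|\dot u|$ is invariant. Suppose $|\dot v_j|\le|\dot u_j|$. Since $K\eta_0\le\frac14$, the first equation in \eqref{eq:lin} gives $|\dot v_{j+1}|\le2K\eta_0|\dot u_j|\le\frac12|\dot u_j|$, and the second gives $|\dot u_j|\le\frac14|\dot u_{j+1}|+\frac18|\dot u_j|$. Hence
\begin{equation}\label{eq:cone}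
|\dot v_{j+1}|\le\tfrac12|\dot u_j|,\qquad|\dot u_j|\le\tfrac12|\dot u_{j+1}|,
\end{equation}
and $|\dot v_{j+1}|\le|\dot u_{j+1}|$. Because $\dot w_{j+n}$ is a nonzero multiple of $\dot w_j$, the inequality $|\dot v_j|\le|\dot u_j|$ holds for all $j$ or for no $j$.

Suppose that it holds for all $j$. Then $\dot u_j\ne0$, so $i\ge1$, and \eqref{eq:cone} gives $|\dot u_0|\le2^{-n}|\dot u_n|=2^{-n}|\lambda||\dot u_0|$, so $|\lambda|\ge2^n$. Solving the second equation in \eqref{eq:lin} gives $\dot u_{j+1}=\xi_u^{-1}(E_u^{-1}\dot u_j-\xi_v\dot v_{j+1})$, and by \eqref{eq:E} and \eqref{eq:cone}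
\[
|\dot u_{j+1}|\le K\Bigl(\frac1{e_i}+\frac K2\Bigr)|\dot u_j|\le\frac{2K^2}{e_i}|\dot u_j| ,
\]
since $K\ge1\ge e_i$. So $|\lambda|\le(2K^2/e_i)^n$, and (U) holds.

Suppose that $|\dot u_j|<|\dot v_j|$ for all $j$. Then $\dot v_j\ne0$, so $i<N$, and the first equation in \eqref{eq:lin} gives $|\dot v_{j+1}|\le2K|\varepsilon_{i+1}||\dot v_j|$. So $|\lambda|\le(2K|\varepsilon_{i+1}|)^n\le2^{-n}$, and (S) holds.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:good}]
Let $\mathcal N$ be the union of the products $\prod_jO_{w_j^*}$ over all $i$ and all $(w_j^*)\in R_i^n$. There are $\sum_i\nu_i^n$ such products, and they are pairwise disjoint. Let $\eta$ be given by Lemma~\ref{lem:loc}. Choose $\varepsilon_1,\varepsilon_2,\dots,\varepsilon_N$ in this order, nonzero, of modulus less than $\min(\eta,\eta_0)$, and such that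
\[
4K^3|\varepsilon_{i+1}|<|\varepsilon_1\cdots\varepsilon_i|=e_i\qquad(0\le i<N).
\]
By Lemmas~\ref{lem:loc} and~\ref{lem:unique}, $q(\varepsilon)$ has exactly $\sum_i\nu_i^n$ $n$-chains; all lie in $V^e$ and each has a type. Let $\lambda,\mu$ be eigenvalues of $\Lambda$ for a chain of type $i$. If one of them is $0$, or both satisfy (S), then $|\lambda\mu|<1$. If both satisfy (U), then $|\lambda\mu|>1$. If one satisfies (S) and the other (U), then $|\lambda\mu|\le(4K^3|\varepsilon_{i+1}|/e_i)^n<1$. So no chain is bad, and $q(\varepsilon)\in G_n$. By Lemma~\ref{lem:count} every $q\in G_n$ has $\sum_i\nu_i^n$ $n$-chains, and this equals $\sum_{i=0}^m(d_iD^i)^n$ by Lemma~\ref{lem:nu}.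
\end{proof}

\section{Proof of Theorems~\ref{thm:B} and~\ref{thm:A}}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Fix $D$. By Lemma~\ref{lem:open} and Proposition~\ref{prop:good}, $\mathcal T\setminus G_n$ is a proper Zariski closed subset of $\mathcal T$, so it lies in the zero set of a nonzero complex polynomial $h$. In coordinates on $\mathcal T$ given by a basis of $\mathcal T(\mathbb R)$, write $h=h_1+\sqrt{-1}\,h_2$ with $h_1,h_2$ real polynomials. One of them is nonzero, and it vanishes on $\mathcal T(\mathbb R)\setminus G_n$. The zero set of a nonzero real polynomial has Lebesgue measure zero. Hence almost every $q\in\mathcal Q_D$ lies in $\bigcap_nG_n$. For such $q$, Lemma~\ref{lem:real} and Proposition~\ref{prop:good}, applied for every $n$, give the first assertion.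

Let $f\in C^\infty(M,M)$ and let $\mathcal U$ be a $C^\infty$ neighborhood of $f$. Since $M$ is compact, there are $k<\infty$ and $\theta>0$ such that $\mathcal U$ contains every $C^\infty$ map $g:M\to M$ with $\|g-f\|_{C^k(M,\mathbb R^N)}<\theta$. Extend $f$ to a smooth map $\mathbb R^N\to\mathbb R^N$. By the Weierstrass theorem with derivatives, there are polynomial maps $p:\mathbb R^N\to\mathbb R^N$ arbitrarily $C^k$-close to $f$ on $M$. Composition with the smooth map $r$ is continuous on $C^k(M,U)$, and $r\circ f=f$, so we can choose $p$ with $p(M)\subset U$ and $\|r\circ p-f\|_{C^k}<\theta$. Take $D\ge\max(1,\deg p)$ and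
\[
q^0=\bigl(x_0^D,\ x_0^Dp_1(x/x_0),\ \dots,\ x_0^Dp_N(x/x_0)\bigr),\qquad x=(x_1,\dots,x_N).
\]
Then $p_{q^0}=p$, so $q^0\in\mathcal Q_D$ and $f_{q^0}=r\circ p|_M$. The map $q\mapsto p_q|_M$ is continuous from $\mathcal Q_D$ to $C^k(M,U)$, hence so is $q\mapsto f_q$ to $C^k(M,\mathbb R^N)$, and $f_q\in\mathcal U$ for all $q$ in a nonempty open subset of $\mathcal T(\mathbb R)$. This subset has positive measure, so it contains a point of $\bigcap_nG_n$. (The tuple $q^0$ itself need not lie in $\mathcal T^0$.) Thus $\mathcal U$ contains a map as in the first assertion. If $f$ is a diffeomorphism, we first shrink $\mathcal U$ so that it consists of diffeomorphisms, which is possible because $\operatorname{Diff}^\infty(M)$ is open in $C^\infty(M,M)$. This is the only place where invertibility is used.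
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\mathcal D^\infty$ be the set of all $C^\infty$ diffeomorphisms of $M$ that satisfy (i) and (ii). Let $f_q$ be a diffeomorphism as in Theorem~\ref{thm:B}. It satisfies (i). With $R=\max(1,\max_{i\le m}d_iD^i)$ and $C=\log((m+1)R)+1$ we have $\#\operatorname{Fix}(f_q^n)\le(m+1)R^n<\exp(Cn)$, which is (ii). So $f_q\in\mathcal D^\infty$, and these diffeomorphisms are dense in $\operatorname{Diff}^\infty(M)$.
\end{proof}

\section{Horseshoes and the proof of Theorem~\ref{thm:C}}\label{sec:lower}

\begin{lemma}\label{lem:horseshoe}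
Let $m=\dim M\ge2$ and $k\ge2$. There is a nonempty open set $\mathcal O_k\subset\operatorname{Diff}^\infty(M)$ such that every $g\in\mathcal O_k$ has at least $k^n-2k^{n/2}$ points of least period $n$, for all $n\ge1$.
\end{lemma}

\begin{proof}
Identify an open subset of $M$ with $\mathbb R^m$, with points $(u,v)\in\mathbb R\times\mathbb R^{m-1}$, and let $I=[0,1]$. Choose disjoint closed intervals $J_1,\dots,J_k\subset(0,1)$, and let $\psi_l$ be the increasing affine map of $\mathbb R$ with $\psi_l(J_l)=[-1,2]$. Choose $0<\kappa<1$ and $c_1,\dots,c_k\in\mathbb R^{m-1}$ such that the boxes $c_l+\kappa I^{m-1}$ are disjoint and lie in the interior of $I^{m-1}$; this uses $m\ge2$. Put $Q_l=J_l\times I^{m-1}$ and $T_l(u,v)=(\psi_l(u),c_l+\kappa v)$. The boxes $Q_l$ are disjoint, so are the boxes $T_l(Q_l)$, and each $T_l$ preserves orientation.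

\emph{A diffeomorphism that equals $T_l$ on $Q_l$.} Let $B_l\supset Q_l$ be a compact convex set with smooth boundary, hence a smooth closed disc, so close to $Q_l$ that the $B_l$ are disjoint and the $T_l(B_l)$ are disjoint. (If $Q_l$ has center $z$ and half-sides $h_i$, take $\sum_i((x_i-z_i)/h_i')^{2p}\le1$ with $h_i'$ slightly larger than $h_i$ and $p$ large.) The disc theorem of Palais and Cerf states that two orientation-preserving embeddings $e_0,e_1$ of the closed $m$-disc in a connected oriented $m$-manifold $W$ satisfy $e_1=h'\circ e_0$ for some compactly supported diffeomorphism $h'$ of $W$. Let $H_0=\operatorname{id}$, and suppose that $H_{l-1}$ is a compactly supported diffeomorphism of $\mathbb R^m$ equal to $T_{l'}$ on $B_{l'}$ for $l'<l$. Let $W=\mathbb R^m\setminus\bigcup_{l'<l}T_{l'}(B_{l'})$. It is connected: join two points by a segment, and go around each convex body that the segment meets along the boundary of a slightly larger one, which is a sphere of dimension $m-1\ge1$. Both $H_{l-1}|_{B_l}$ and $T_l|_{B_l}$ are orientation-preserving embeddings into $W$. Take $h'$ as in the disc theorem, extend it by the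 identity, and put $H_l=h'\circ H_{l-1}$. Extending $H_k$ by the identity gives $H\in\operatorname{Diff}^\infty(M)$ with $H=T_l$ on $Q_l$ for all $l$.

\emph{Periodic points of nearby maps.} Let $0<\mu\le1$ be less than the sup-norm distance from $\bigcup_l(c_l+\kappa I^{m-1})$ to the boundary of $I^{m-1}$. Let $\mathcal O_k$ be the set of $g\in\operatorname{Diff}^\infty(M)$ with $g(Q_l)\subset\mathbb R^m$ and $|g-T_l|<\mu$ on $Q_l$ for all $l$. It is open and contains $H$. For $g\in\mathcal O_k$ write $g=T_l+(e_l',e_l'')$ on $Q_l$. Given a word $(l_j)_{j\in\mathbb Z/n}$ in the letters $1,\dots,k$, we again solve $x_{j+1}=g(x_j)$ backward in $u$ and forward in $v$: for $x=(x_j)\in\prod_jQ_{l_j}$ with $x_j=(u_j,v_j)$ put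
\[
\Psi(x)_j=\Bigl(\psi_{l_j}^{-1}\bigl(u_{j+1}-e'_{l_j}(x_j)\bigr),\ c_{l_{j-1}}+\kappa v_{j-1}+e''_{l_{j-1}}(x_{j-1})\Bigr).
\]
The first entry lies in $J_{l_j}$ because $u_{j+1}-e'_{l_j}(x_j)\in[-1,2]$, and the second lies in $I^{m-1}$ by the choice of $\mu$. So $\Psi$ is a continuous self-map of a compact convex set, and it has a fixed point by Brouwer's theorem. A fixed point satisfies $x_{j+1}=g(x_j)$ for all $j\in\mathbb Z/n$. Thus $g^n(x_0)=x_0$ and $g^j(x_0)\in Q_{l_j}$. Since the $Q_l$ are disjoint, $x_0$ determines the word, and if $g^d(x_0)=x_0$ with $d\mid n$, then the word is $d$-periodic. So words of least period $n$ give distinct points of least period $n$. The number of such words is at least $k^n-\sum_{1\le d\le n/2}k^d\ge k^n-2k^{n/2}$, where we used $k\ge2$ to sum the geometric series.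
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
A dense subset of $\operatorname{Diff}^\infty(M)$ contains an element $g_k\in\mathcal O_k$ for each $k\ge2$, and by Lemma~\ref{lem:horseshoe}
\[
\liminf_{n\to\infty}\frac1n\log\#\operatorname{Per}_n(g_k)\ge\log k
\]
for either meaning of period $n$. So a bound as in (ii) forces $C_{g_k}\ge\log k$, which is unbounded in $k$, and no subexponential bound holds for $g_2$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BCR} Bochnak, Coste and Roy, \emph{Real Algebraic Geometry}.

\bibitem{Fulton} Fulton, \emph{Intersection Theory}.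

\bibitem{Hartshorne} Hartshorne, \emph{Algebraic Geometry}.

\bibitem{LS} Xiaolong Li and Katsutoshi Shinohara, \emph{Super exponential divergence of periodic points for $C^1$-generic partially hyperbolic homoclinic classes}, arXiv:2102.00795 (2021).

\end{thebibliography}
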